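# Unordered configuration spaces of graphs: stability of sequential topological complexity

## 1. A map from configurations to a theta graph

Throughout, $\Gamma$ is a finite connected graph, viewed as a 1-dimensional CW complex. For $k\ge 1$ let
$$F_k(\Gamma)=\{(x_1,\dots,x_k)\in\Gamma^k : x_i\ne x_j \text{ for } i\ne j\},\qquad B_k(\Gamma)=F_k(\Gamma)/\Sigma_k .$$
A point of $B_k(\Gamma)$ is a set $x\subset\Gamma$ of $k$ distinct particles. Since $\Sigma_k$ is finite and acts freely on a Hausdorff space, $F_k(\Gamma)\to B_k(\Gamma)$ is a covering with $k!$ sheets. A continuous symmetric function on $F_k(\Gamma)$ is the same thing as a continuous function on $B_k(\Gamma)$.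

Valence counts half-edges, so a loop counts twice: the single vertex of a figure eight has valence $4$. A vertex is *essential* if its valence is at least $3$ and *trivalent* if its valence is $3$. We write $m=m(\Gamma)$ for the number of essential vertices and $t$ for the number of trivalent vertices. A vertex $v$ is *separating* if $\Gamma\setminus\{v\}$ is disconnected, and *non-separating* otherwise. For instance, the center of the star $S_3$ with three arms is a separating trivalent vertex, while all four vertices of the complete graph $K_4$ are trivalent and non-separating.

**Arms.** Identify each edge with $[0,1]$. Let $v$ be an essential vertex of valence $d=d(v)$. The *arms* at $v$ are the $d$ closed initial or terminal thirds of edges that start at $v$, numbered $1,\dots,d$. A loop at $v$ contributes two arms. Parametrize each arm by $[0,1]$ with $0$ at $v$, and let $S_v$ be the union of the arms at $v$. It is a star with $d$ arms. The stars $S_v$ are pairwise disjoint and miss the interiors of the middle thirds of all edges. We write $\mathrm{int}\,S_v$ for $S_v$ without the $d$ outer endpoints of its arms.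

For $p\in\Gamma\setminus\{v\}$ let $\rho_i(p)\in(0,1]$ be the parameter of $p$ if $p$ lies on arm $i$, and $\rho_i(p)=1$ otherwise. This is continuous on $\Gamma\setminus\{v\}$: it is continuous on the closed set (arm $i$ without $v$) and on the closed set of all points of $\Gamma\setminus\{v\}$ outside the half-open arm, and these two sets meet in the outer end of arm $i$, where both formulas give $1$.

**The theta graph.** Let $\Theta_d$ have two vertices $N,O$ and $d$ edges $[0,1]_1,\dots,[0,1]_d$, all the $0$'s being identified to $N$ and all the $1$'s to $O$.

**The map $f_v$.** Define $f_v:B_k(\Gamma)\to\Theta_d$ as follows. If $v\in x$, put $f_v(x)=N$. If $v\notin x$, put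
$$s_i(x)=\min_{p\in x}\rho_i(p)\in(0,1],\qquad i=1,\dots,d,$$
choose $i$ with $s_i$ minimal, put $s'=\min_{j\ne i}s_j$, and let $f_v(x)$ be the point $s_i/s'\in(0,1]$ of edge $i$.

So $f_v$ asks which arm has a particle closest to $v$, and how clearly it wins. With $d=3$, one particle on arm $1$ at parameter $1/4$ and one on arm $2$ at parameter $1/2$, we have $(s_1,s_2,s_3)=(1/4,1/2,1)$ and $f_v(x)$ is the point $1/2$ of edge $1$. With both of these particles on arm $1$, $(s_1,s_2,s_3)=(1/4,1,1)$ and $f_v(x)$ is the point $1/4$ of edge $1$. A tie for first place gives $O$. If no particle lies in $S_v$, then all $s_i=1$ and $f_v(x)=O$. For $k=1$ the map sends the point $u$ of arm $i$ to the point $u$ of edge $i$, and everything outside $S_v$ to $O$.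

**Lemma 1.** The map $f_v$ is well defined and continuous, and $f_v(x)$ depends only on $x\cap S_v$.

*Proof.* The last claim holds because a particle outside $S_v$ has $\rho_i=1$ for all $i$, so it never changes a minimum of numbers in $(0,1]$ (read the minimum as $1$ if nothing lies on arm $i$).

On the open set $\{v\notin x\}$ the functions $s_i$ are continuous. It is the union of the finitely many relatively closed sets $A_i=\{s_i\le s_j\text{ for all }j\}$, and on each $A_i$ the formula is continuous. On $A_i\cap A_j$ with $i\ne j$ we have $s_i=s_j$ minimal, so $s_i/s'=1$ by either choice, and both formulas give $O$. Hence $f_v$ is well defined and continuous on $\{v\notin x\}$.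

Now let $v\in x$. There is $\delta\in(0,1]$ such that for every $x'$ near $x$, one particle $p'$ of $x'$ is near $v$ and all other particles have all $\rho_j\ge\delta$. If $p'=v$, then $f_v(x')=N$. Otherwise $p'$ lies on a single arm $i$, with $\rho_i(p')=\varepsilon<\delta$ and $\rho_j(p')=1$ for $j\ne i$. Then $s_i=\varepsilon$ and $s_j\ge\delta$ for $j\ne i$, so $f_v(x')$ is a point at parameter at most $\varepsilon/\delta$ on edge $i$. It tends to $N$ as $\varepsilon\to0$. $\square$

The use of $f_v$ is this. A loop of configurations becomes a loop in $\Theta_d$, whose fundamental group is free of rank $d-1$. Freely homotopic loops become conjugate elements, and conjugacy in a free group can be tested by looking at words. So $f_v$ can prove that two given loops in $B_k(\Gamma)$ are *not* freely homotopic. We shall see that this is exactly the kind of information that bounds topological complexity from below.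

## 2. Sequential topological complexity and the stability theorem

**Definition.** Let $r\ge2$. The (reduced) *sequential topological complexity* $\mathrm{tc}_r(X)$ is the minimal $n$ such that $X^r$ is covered by $n+1$ open sets, each admitting a continuous local section of
$$X^{[0,1]}\to X^r,\qquad \gamma\mapsto\bigl(\gamma(0),\gamma(\tfrac1{r-1}),\dots,\gamma(1)\bigr).$$

A section over an open set chooses, continuously in $(x_1,\dots,x_r)$, a path that visits $x_1,\dots,x_r$ at the prescribed times. For $r=2$ this is Farber's topological complexity. The number $\mathrm{tc}_r$ is a homotopy invariant, so $\mathrm{tc}_r(X)=0$ for contractible $X$. We also use $\mathrm{tc}_r(S^1)=r-1$ (Rudyak).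

*Stability holds* for $\Gamma$ in the unordered setting, for a given $r$, if $\mathrm{tc}_r(B_k(\Gamma))$ is constant in $k$ from some $k_0$ on; in the ordered setting, $F_k$ replaces $B_k$. The problem comes from Ben Knudsen, "Farber's conjecture and beyond", arXiv:2402.03022 (2024). Two facts are given as known. In the ordered setting, if $m\ge2$ and $r\ge 2$, then $\frac1r\mathrm{tc}_r(F_k(\Gamma))=m$ for all $k\ge2m$. In the unordered setting, stability has been established under certain assumptions on the topology of $\Gamma$; in particular, if $m\ge2$ and every trivalent vertex is separating, then $\mathrm{tc}_r(B_k(\Gamma))=rm$, the maximal possible value, for all $k\ge2m+t$. The question is whether stability holds in the unordered setting for graphs with non-separating trivalent vertices. The answer is yes.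

**Theorem A.** Let $\Gamma$ be a finite connected graph with $m\ge1$ and let $r\ge2$. Then
$$\mathrm{tc}_r(B_k(\Gamma))=r\,m\qquad\text{for all }k\ge 2m+\lceil t/r\rceil .$$

There is no hypothesis on the trivalent vertices. A graph with a non-separating trivalent vertex has $m\ge1$, so Theorem A answers the question. For $K_4$ it says $\mathrm{tc}_r(B_k(K_4))=4r$ for $k\ge8+\lceil4/r\rceil$; with $r=2$ this is $k\ge10$. The bound is never worse than $2m+t$ and is strictly smaller as soon as $t\ge2$.

**Theorem B.**

1. (Covers) With $\Gamma,r,k$ as in Theorem A, $\mathrm{tc}_r(Y)=rm$ for every connected finite-sheeted cover $Y\to B_k(\Gamma)$. In particular this holds for every path component of $F_k(\Gamma)/H$, for every subgroup $H\le\Sigma_k$.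
2. (All connected graphs) Stability holds in the unordered setting for every finite connected graph. The stable value is $rm$, except for $\Gamma\cong S^1$, where it is $r-1$. (The one-point graph has $B_k=\emptyset$ for $k\ge2$ and is disregarded.)
3. (Sharpness for $m=1$) For the star $S_d$ with $d\ge3$ arms, $\mathrm{tc}_r(B_k(S_d))=r$ if and only if $k\ge2m+\lceil t/r\rceil$; that is, $k\ge2$ for $d\ge4$ and $k\ge3$ for $d=3$.

Nothing here says that the range in Theorem A is optimal for every graph.

We rely on one theorem about graph configuration spaces (Świątkowski, *Estimates for homological dimension of configuration spaces of graphs*, Colloq. Math. 89 (2001)). Let $m\ge1$, and erase the bivalent vertices from the CW structure, which does not change the space.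

**Świątkowski's theorem.** If $m\ge1$, then $B_k(\Gamma)$ deformation retracts onto a finite cubical complex of dimension at most $m$. A cell is given by the following data: each edge carries a number $n_e\ge0$ of particles, and each essential vertex is either empty, or occupied, or has one particle moving along one of its half-edges. The total number of particles is $k$, and the dimension of the cell is the number of moving particles.

## 3. One and two particles on a star

For one particle, $B_1(S_d)=S_d$ is contractible, so $\mathrm{tc}_r(B_1(S_d))=0$.

Next take two particles on $S_3$. By Świątkowski's theorem, $B_2(S_3)$ is homotopy equivalent to a finite graph. Its vertices are of two kinds: the center is empty and two particles sit on the arms ($6$ ways), or the center is occupied and one particle sits on an arm ($3$ ways). Its edges are given by a half-edge along which one particle moves and an arm that carries the other particle ($3\cdot3=9$ ways). So the Euler characteristic is $9-9=0$. The graph is connected, because $B_2(S_3)$ is path connected (Lemma 2 below), and a connected finite graph of Euler characteristic $0$ is homotopy equivalent to a circle.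

One can see the circle. Write $\{i,j\}$ for "center empty, particles on arms $i$ and $j$", and $v_i$ for "center occupied, other particle on arm $i$". The edge "one particle on arm $i$, one moving along half-edge $j$" joins $v_i$ to $\{i,j\}$. So each $\{i,i\}$ is a dead end attached to $v_i$, and what remains is the hexagon
$$\{1,2\},\ v_1,\ \{1,3\},\ v_3,\ \{2,3\},\ v_2,\ \{1,2\}.$$
Therefore
$$\pi_1(B_2(S_3))\cong\mathbb Z,\qquad \mathrm{tc}_r(B_2(S_3))=\mathrm{tc}_r(S^1)=r-1<r. \tag{1}$$
So at a trivalent vertex two particles do not suffice for the value $rm$, here with $m=1$. The whole difficulty will be at the trivalent vertices.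

## 4. The upper bound $rm$

**Lemma 2.** If $\Gamma$ has at least one edge, then $B_k(\Gamma)$ is path connected for every $k\ge 1$.

*Proof.* This is needed both for the upper bound and to move idle particles around later. Fix an open edge $J$. Suppose a configuration has particles outside $J$. First compress the particles in $J$ toward its middle. Then take a particle outside $J$ whose distance to $J$ is minimal and move it along a shortest path to $J$ and just inside. No other particle is on the way: an interior point of the path is strictly closer to $J$ than the starting point, and the entrance of $J$ has been cleared. (If the distance is $0$, the particle sits at an end of $J$ and simply steps in. An end of $J$ reached at the end of a path of positive length is unoccupied, since a particle there would have been closer.) Repeating, every configuration is moved into $J$. Finally $B_k(J)$, the set of increasing $k$-tuples in an open interval, is convex. $\square$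

**Lemma 3.** Let $X$ be homotopy equivalent to a connected finite CW complex $K$ of dimension at most $m$. Then $\mathrm{tc}_r(X)\le rm$. In particular, if $m=m(\Gamma)\ge1$, then $\mathrm{tc}_r(Y)\le rm$ for $Y=B_k(\Gamma)$ and for every connected finite-sheeted cover $Y$ of $B_k(\Gamma)$.

*Proof.* The goal is the chain $\mathrm{tc}_r(X)=\mathrm{tc}_r(K)\le\mathrm{cat}(K^r)\le\dim K^r\le rm$. Here $\mathrm{cat}(Z)$ is the Lusternik–Schnirelmann category: the minimal $n$ such that $Z$ is covered by $n+1$ open sets whose inclusions into $Z$ are null-homotopic. The equality is homotopy invariance, and $\mathrm{cat}(Z)\le\dim Z$ for connected CW complexes is a textbook theorem.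

For the first inequality, note that $E=K^{[0,1]}\to K^r$ is a fibration with nonempty fibers, since $K$ is path connected. Let $U\subset K^r$ be open and let $G:U\times[0,1]\to K^r$ be a homotopy from a constant map $G_0=c$ to the inclusion $G_1$. Lift $G_0$ to the constant map at a point of the fiber over $c$. By homotopy lifting, $G$ lifts to $\tilde G:U\times[0,1]\to E$, and $\tilde G_1$ is a section over $U$. So a cover of $K^r$ by $n+1$ null-homotopic open sets is a cover by $n+1$ sets with sections.

For $B_k(\Gamma)$, use Świątkowski's theorem and Lemma 2. For a cover $Y$ of $B_k(\Gamma)$, restrict it to the complex $K\subset B_k(\Gamma)$. The restriction is a finite complex of the same dimension, and $Y$ deformation retracts onto it, because the deformation of $B_k(\Gamma)$ lifts to $Y$. $\square$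

## 5. A lower bound from tori and free homotopy

Recall that in a path-connected space, free homotopy classes of loops correspond to conjugacy classes in the fundamental group. For a map $\varphi:T^m\to X$ from the $m$-torus and $a\in\mathbb Z^m=\pi_1(T^m)$, we write $\varphi(a)$ for the image under $\varphi$ of a loop of class $a$; its free homotopy class is well defined.

**Lemma 4.** Let $X$ be path connected and let $\varphi_1,\dots,\varphi_r:T^m\to X$ be maps with the following property:

$(*)$ if $a_1,\dots,a_r\in\mathbb Z^m$ are such that the loops $\varphi_1(a_1),\dots,\varphi_r(a_r)$ are pairwise freely homotopic in $X$, then $a_1=\dots=a_r=0$.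

Then $\mathrm{tc}_r(X)\ge rm$.

*Proof.*

**Step 1: a section over an open set makes maps homotopic.** Let $X^r$ be covered by $n+1$ open sets with local sections, and put $N=rm$. Pull the cover back along
$$\varphi=\varphi_1\times\dots\times\varphi_r:\ T^N=(T^m)^r\to X^r$$
to open sets $U_0,\dots,U_n$ covering $T^N$. Let $U=U_j$ and let $s$ be the section over the corresponding set. The map
$$U\times[0,1]\to X,\qquad (u,\tau)\mapsto s(\varphi(u))(\tau)$$
equals $\varphi_i\circ\mathrm{pr}_i|_U$ at time $\tau=\frac{i-1}{r-1}$. So the $r$ maps $\varphi_i\circ\mathrm{pr}_i|_U:U\to X$ are all homotopic.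

**Step 2: property $(*)$ makes $U$ homologically invisible.** Take a loop in $U$ with class $(a_1,\dots,a_r)\in(\mathbb Z^m)^r=\pi_1(T^N)$. Its images under the $r$ homotopic maps are freely homotopic, that is, the loops $\varphi_i(a_i)$ are pairwise freely homotopic. By $(*)$ all $a_i=0$. Since $H_1(U)$ is generated by loops, $H_1(U)\to H_1(T^N)$ is zero. Since $H^1(-;\mathbb Q)=\mathrm{Hom}(H_1(-),\mathbb Q)$, the restriction $H^1(T^N;\mathbb Q)\to H^1(U;\mathbb Q)$ is zero too.

**Step 3: count cup products.** By the exact sequence of the pair, every class in $H^1(T^N;\mathbb Q)$ lifts to $H^1(T^N,U_j;\mathbb Q)$, for each $j=0,\dots,n$. Given $n+1$ classes of degree one, lift the $j$-th one relative to $U_j$. The product of the lifts lies in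
$$H^{n+1}\Bigl(T^N,\bigcup_jU_j;\mathbb Q\Bigr)=H^{n+1}(T^N,T^N;\mathbb Q)=0,$$
so the product of the $n+1$ classes vanishes. But $H^*(T^N;\mathbb Q)$ contains a nonzero product of $N$ classes of degree one, and hence nonzero products of any smaller number of them. So $n+1>N$, that is, $n\ge rm$. $\square$

Two toy cases show what $(*)$ asks for. Take $m=1$. On $X=S^1\vee S^1$ with $\pi_1$ free on $x,y$, let $\varphi_1$ be the loop $x$ and $\varphi_2=\dots=\varphi_r$ the loop $y$. A power $x^p$ is conjugate to $y^q$ only for $p=q=0$ (see the fact on conjugacy recalled in Section 7), so $(*)$ holds and $\mathrm{tc}_r(S^1\vee S^1)\ge r$; with Lemma 3, equality holds. On a space with $\pi_1(X)\cong\mathbb Z$, property $(*)$ never holds for $m=1$. Indeed let $\varphi_i$ represent $p_i\in\mathbb Z$. If all $p_i\ne0$, take $a_i=\prod_{l\ne i}p_l$, so that all loops represent $\prod_l p_l$. If some $p_j=0$, take $a_j=1$ and $a_i=0$ for $i\ne j$.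

Also, identical tori $\varphi_1=\dots=\varphi_r$ never work for $m\ge 1$: any $a_1=\dots=a_r\ne0$ violates $(*)$. The tori must differ, and they must differ in every direction of $T^m$.

## 6. Loops made of moves, and their words

We want tori in $B_k(\Gamma)$ that carry one independent loop near each essential vertex. This section builds such loops and computes their images under $f_v$.

Fix $v$ with valence $d$. In $\Theta_d$, let $t_{ji}$ be the path from $O$ along edge $j$ to $N$ and then along edge $i$ to $O$; write $z_i=t_{1i}$ and multiply from left to right. Edge $1$ is a maximal tree, so $z_1=1$ and $z_2,\dots,z_d$ form a free basis of $\pi_1(\Theta_d,O)$. Going through $N$, back along edge $1$ to $O$, and out again shows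
$$t_{ji}=t_{j1}t_{1i}=z_j^{-1}z_i. \tag{2}$$

**Moves.** Consider a configuration of $n$ points in $\mathrm{int}\,S_v$, none at $v$, with $n_i$ points on arm $i$. If $n_j\ge1$ and $i\ne j$, the *move* $j\to i$ takes the particle of arm $j$ closest to $v$ monotonically to $v$ and then into arm $i$, stopping closer to $v$ than all other particles on arm $i$. The other particles stay fixed. If a sequence of moves $j_1\to i_1,\dots,j_l\to i_l$ restores the initial occupancy numbers $(n_1,\dots,n_d)$, slide the particles inside their arms back to their original positions. This gives a loop $\gamma$ in $B_n(\mathrm{int}\,S_v)$.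

**Lemma 5.** The loop $f_v\circ\gamma$ represents $t_{j_1i_1}t_{j_2i_2}\cdots t_{j_li_l}$, up to conjugacy in $\pi_1(\Theta_d)$.

*Proof.* The point $f_v\circ\gamma$ is at $N$ exactly when a particle is at $v$, which happens once per move. Near that instant of the $q$-th move, all other particles have parameter at least some $\delta>0$. While the moving particle is on arm $j_q$ at parameter $\varepsilon<\delta$, we have $s_{j_q}=\varepsilon$ and all other $s_i\ge\delta$, so $f_v$ is on edge $j_q$ at parameter at most $\varepsilon/\delta$. After the passage the same holds on edge $i_q$. So $f_v\circ\gamma$ arrives at $N$ along edge $j_q$ and leaves along edge $i_q$. Between passages, and during the final sliding, it stays in $\Theta_d\setminus\{N\}$, which is contractible (it is a star around $O$). There any two paths with the same endpoints are homotopic, so between consecutive passages we may replace the path by the one that goes along the edge to $O$ and then from $O$ along the next edge toward $N$. Joining the base point $f_v(\gamma(0))$ to $O$ inside $\Theta_d\setminus\{N\}$, we obtain the stated product, up to the choice of base path, that is, up to conjugacy. $\square$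

As an example of reading, take $d=3$ and two particles, with occupancies $(1,1,0)\to(1,0,1)\to(0,1,1)\to(1,1,0)$ and moves $2\to3$, $1\to2$, $3\to1$. This goes around the hexagon of Section 3, and its word is $t_{23}t_{12}t_{31}=z_2^{-1}z_3\cdot z_2\cdot z_3^{-1}$.

**The loop $\alpha_v$ (2 particles).** Start with $n_2=n_3=1$ and all other $n_i=0$. Perform $2\to1$, $3\to1$, $1\to2$, $1\to3$. On arms $1,2,3$ the occupancies are
$$(0,1,1)\to(1,0,1)\to(2,0,0)\to(1,1,0)\to(0,1,1),$$
so all moves are possible and the occupancy returns. By (2), with $z_1=1$, the word is
$$a_v=z_2^{-1}z_3^{-1}z_2z_3. \tag{3}$$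

**Two particles at a non-separating trivalent vertex.** The natural first attempt is to use only loops with two particles at each vertex. Here is exactly why this cannot work at a trivalent $v$ that is non-separating. Suppose each $\varphi_i$ is a torus of product form: one loop $\gamma_{w,i}$ in $\mathrm{int}\,S_w$ for each essential vertex $w$, all running independently, together with some fixed particles outside the stars; and suppose $\gamma_{v,i}$ has two particles for every $i$. The open star $\mathrm{int}\,S_v$ can be shrunk into itself and $S_v$ can be shrunk into $\mathrm{int}\,S_v$ by isotopies, so $B_2(\mathrm{int}\,S_v)\simeq B_2(S_3)$, and by (1) its fundamental group is generated by one loop $g$. Thus $\gamma_{v,i}$ is freely homotopic to $g^{p_i}$ in $B_2(\mathrm{int}\,S_v)$. Let $e_v\in\mathbb Z^m$ be the unit vector at $v$.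

If some $p_j=0$, then $a_j=e_v$ and $a_i=0$ for $i\ne j$ make all loops $\varphi_i(a_i)$ null-homotopic, so they are pairwise freely homotopic because $B_k(\Gamma)$ is path connected, and $(*)$ fails. If all $p_i\ne0$, put $P=\prod_lp_l$ and $a_i=(P/p_i)e_v$. Then $\varphi_i(a_i)$ is freely homotopic to the loop that runs $g^P$ in $\mathrm{int}\,S_v$ while the $k-2$ other particles stand still in $\Gamma\setminus S_v$. The space $\Gamma\setminus\{v\}$ is connected and retracts onto $\Gamma\setminus\mathrm{int}\,S_v$ by pushing each punctured arm to its outer end, so $\Gamma\setminus\mathrm{int}\,S_v$ is a finite connected graph with an edge. By Lemma 2 the idle particles can be moved in it from any position to any other, without touching the loop in $\mathrm{int}\,S_v$. So the loops $\varphi_i(a_i)$ are pairwise freely homotopic, and $(*)$ fails.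

For product tori, then, at least one of the $\gamma_{v,i}$ must use a different number of particles at such a $v$. The next loop has a third particle.

**The loop $\beta_v$.** If $d(v)\ge4$, two particles are enough: take $\alpha_v$ with arm $4$ in place of arm $3$. Its word is
$$b_v=z_2^{-1}z_4^{-1}z_2z_4\qquad(d(v)\ge4). \tag{4}$$
If $d(v)=3$, take three particles and the moves $2\to1$, $3\to1$, $3\to1$, $1\to2$, $1\to3$, $1\to3$, with occupancies
$$(0,1,2)\to(1,0,2)\to(2,0,1)\to(3,0,0)\to(2,1,0)\to(1,1,1)\to(0,1,2).$$
Its word is
$$b_v=z_2^{-1}z_3^{-2}z_2z_3^{2}\qquad(d(v)=3). \tag{5}$$

## 7. The words $a_v$ and $b_v$ have no conjugate powers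

Homology of $\Theta_d$ is of no help in telling $\alpha_v$ from $\beta_v$: the words (3), (4), (5) are commutators, so they all die in $H_1(\Theta_d)$. But free homotopy gives conjugacy in $\pi_1$, which is finer, and there the words do differ.

Recall that a word in a free basis is *cyclically reduced* if it is reduced and its last letter is not the inverse of its first. We use the textbook fact that two cyclically reduced words represent conjugate elements if and only if they are cyclic permutations of each other. For example, $xy$ and $yx$ are conjugate, while $x^p$ and $y^q$ are conjugate only if $p=q=0$.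

**Lemma 6.** If $a_v^{\,p}$ and $b_v^{\,q}$ are conjugate in $\pi_1(\Theta_{d(v)})$, then $p=q=0$.

*Proof.* All powers of the words (3), (4), (5), written out, are cyclically reduced, and nonzero powers are nonempty, hence nontrivial. So if one of $p,q$ is $0$, then so is the other. Suppose both are nonzero. Then the word $a_v^{\,p}$ is a cyclic permutation of the word $b_v^{\,q}$.

If $d(v)\ge4$, the letter $z_3$ occurs, up to sign, in $a_v^{\,p}$ but not in $b_v^{\,q}$, a contradiction.

If $d(v)=3$, then in the cyclic word $a_v^{\,p}$ the letters $z_2^{\pm1}$ and $z_3^{\pm1}$ alternate, so no two cyclically adjacent letters are equal. But $b_v=z_2^{-1}z_3^{-1}z_3^{-1}z_2z_3z_3$ and $b_v^{-1}=z_3^{-1}z_3^{-1}z_2^{-1}z_3z_3z_2$ contain two equal adjacent letters, and hence so does $b_v^{\,q}$, a contradiction. $\square$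

## 8. Sharing the third particles among the $r$ tori: proof of Theorem A

Condition $(*)$ compares all $r$ tori. By Lemma 6 it will be enough that at each vertex $v$ both $\alpha_v$ and $\beta_v$ occur somewhere among the $r$ tori. So each trivalent vertex needs its third particle in *only one* of the $r$ tori, and these extra particles can be spread evenly. This is where $\lceil t/r\rceil$ comes from.

Let $m\ge1$, $r\ge2$ and $k\ge2m+\lceil t/r\rceil$.

**Step 1: choose the loops so that both types occur at each vertex.** Partition the set of trivalent vertices into $r$ (possibly empty) sets $T_1,\dots,T_r$ of size at most $\lceil t/r\rceil$. For $1\le i\le r$ and each essential vertex $v$, choose $\gamma_{v,i}\in\{\alpha_v,\beta_v\}$ as follows.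

- If $v$ is trivalent, then $\gamma_{v,i}=\beta_v$ if $v\in T_i$, and $\gamma_{v,i}=\alpha_v$ otherwise.
- If $d(v)\ge4$, then $\gamma_{v,1}=\alpha_v$, and $\gamma_{v,i}=\beta_v$ for $i\ge2$.

A trivalent $v$ lies in exactly one $T_i$. Since $r\ge2$, both $\alpha_v$ and $\beta_v$ occur among $\gamma_{v,1},\dots,\gamma_{v,r}$ for every essential $v$.

**Step 2: build the tori with exactly $k$ particles.** For fixed $i$, the loops $\gamma_{v,i}$ use two particles at each essential vertex and one more at each $v\in T_i$, in total $2m+|T_i|\le k$. Let $E_i$ be a fixed set of $k-2m-|T_i|$ points in the interior of the middle third of some edge. The stars $S_v$ are disjoint from each other and from $E_i$, so the particles never collide, and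
$$\varphi_i:\ T^m=\prod_vS^1\to B_k(\Gamma),\qquad(\theta_v)_v\mapsto E_i\sqcup\bigsqcup_v\gamma_{v,i}(\theta_v) \tag{6}$$
is well defined and continuous.

**Step 3: see what $f_v$ reads on these tori.** By Lemma 1, $f_v(x)$ depends only on $x\cap S_v$. So $f_v\circ\varphi_i$ depends only on the coordinate $\theta_v$, and as a function of $\theta_v$ it is $f_v\circ\gamma_{v,i}$. Let $w_{v,i}\in\{a_v,b_v\}$ be the word of $\gamma_{v,i}$. By Lemma 5, for $c=(c_v)_v\in\mathbb Z^m$,
$$\text{the loop } f_v\varphi_i(c)\text{ lies in the conjugacy class of } w_{v,i}^{\,c_v}. \tag{7}$$

**Step 4: verify $(*)$.** Let $c_1,\dots,c_r\in\mathbb Z^m$ be such that the loops $\varphi_i(c_i)$ are pairwise freely homotopic in $B_k(\Gamma)$. Fix an essential vertex $v$ and apply $f_v$. By (7), the elements $w_{v,i}^{\,c_{i,v}}$, $1\le i\le r$, are pairwise conjugate in the free group $\pi_1(\Theta_{d(v)})$. By Step 1 there are $i,i'$ with $w_{v,i}=a_v$ and $w_{v,i'}=b_v$. By Lemma 6, $c_{i,v}=c_{i',v}=0$. Hence for every $l$ the element $w_{v,l}^{\,c_{l,v}}$ is conjugate to $1$, so it equals $1$. Since $w_{v,l}\ne1$ and free groups are torsion-free, $c_{l,v}=0$. This holds for every $v$ and every $l$, so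 all $c_l=0$.

**Step 5: combine the bounds.** The space $B_k(\Gamma)$ is path connected by Lemma 2, so Lemma 4 gives $\mathrm{tc}_r(B_k(\Gamma))\ge rm$. Lemma 3 gives $\mathrm{tc}_r(B_k(\Gamma))\le rm$. This proves Theorem A. $\blacksquare$

For $\Gamma=K_4$ and $r=2$, for instance, $T_1$ and $T_2$ are two pairs of vertices. The torus $\varphi_1$ uses $\beta$ at the first pair and $\alpha$ at the second, $\varphi_2$ the other way round, and each uses $3+3+2+2=10$ particles.

## 9. Finite covers, graphs without essential vertices, and stars: proof of Theorem B

**Part 1, the lower bound: pass to multiples of the loops so that the tori lift.** Let $Y\to B_k(\Gamma)$ be a connected finite-sheeted cover, with $\Gamma,r,k$ as in Theorem A. It is path connected, since $B_k(\Gamma)$ is locally path connected. Let $\varphi_1,\dots,\varphi_r$ be the tori (6), and for each $i$ choose a point $y_i\in Y$ over the image under $\varphi_i$ of the base point. Then $\pi_1(Y,y_i)$ has finite index in the fundamental group of $B_k(\Gamma)$, so its preimage in $\mathbb Z^m$ under $\varphi_i$ has finite index and contains $q_i\mathbb Z^m$ for some $q_i\ge1$. Let $q$ be a common multiple of $q_1,\dots,q_r$.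 By the lifting criterion, the composite of the multiplication $q:T^m\to T^m$ with $\varphi_i$ lifts to a map $\tilde\varphi_i:T^m\to Y$, for every $i$.

Suppose the loops $\tilde\varphi_i(c_i)$ are pairwise freely homotopic in $Y$. Projecting to $B_k(\Gamma)$, the loops $\varphi_i(qc_i)$ are pairwise freely homotopic. By $(*)$ for the $\varphi_i$, $qc_i=0$, so $c_i=0$. Hence $(*)$ holds for the $\tilde\varphi_i$, and Lemma 4 gives $\mathrm{tc}_r(Y)\ge rm$. Lemma 3 gives $\mathrm{tc}_r(Y)\le rm$.

For a subgroup $H\le\Sigma_k$, the map $F_k(\Gamma)/H\to B_k(\Gamma)$ is a finite-sheeted cover. Since $B_k(\Gamma)$ is connected and locally path connected, each path component of $F_k(\Gamma)/H$ is a connected finite-sheeted cover of $B_k(\Gamma)$, and the first claim applies to it.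

**Part 2: the graphs not covered by Theorem A.** If $m\ge1$, Theorem A gives stability with stable value $rm$. If $m=0$, all valences are at most $2$, so $\Gamma$ is a point (disregarded), an interval, or a circle. For an interval, $B_k$ is the convex set of increasing $k$-tuples, so it is contractible and $\mathrm{tc}_r=0=rm$ for all $k$.

For the circle we show $B_k(S^1)\simeq S^1$ for all $k\ge1$. Write $S^1=\mathbb R/\mathbb Z$. A configuration is the same as an increasing sequence $(x_j)_{j\in\mathbb Z}$ of reals with $x_{j+k}=x_j+1$, up to shifting the index $j$. The number $x_j-j/k$ is periodic in $j$ with period $k$; let $c$ be its mean over one period, and put $y_j=c+j/k$. For $0\le s\le1$ the sequence $(1-s)x_j+sy_j$ is again increasing and satisfies the same relation. Shifting the index, $x'_j=x_{j+1}$, changes $c$ to $c+1/k$, so $y'_j=y_{j+1}$. Hence the homotopy is well defined on $B_k(S^1)$. It fixes the equally spaced configurations, where $y_j=x_j$, and deforms $B_k(S^1)$ onto the set of them, which is $\mathbb R/\frac1k\mathbb Z\cong S^1$. Therefore $\mathrm{tc}_r(B_k(S^1))=r-1$ for all $k\ge1$.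

**Part 3: sharpness on stars.** For $S_d$ we have $m=1$, with $t=1$ if $d=3$ and $t=0$ if $d\ge4$. So $2m+\lceil t/r\rceil$ is $3$ for $d=3$ and $2$ for $d\ge4$. The "if" part is Theorem A. For the converse we must treat $k=1$ for all $d\ge3$, and $k=2$ for $d=3$. Both were computed in Section 3: $\mathrm{tc}_r(B_1(S_d))=0<r$, and $\mathrm{tc}_r(B_2(S_3))=r-1<r$ by (1). $\blacksquare$
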